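# Kappa polynomials, products of Hodge classes, and maps to the projective line

## 1. The class $\Omega^d(t)$ built from maps to $\mathbb P^1$

Fix $g,n\ge 0$ with $2g-2+n>0$, and let $\overline{\mathcal M}_{g,n}$ be the moduli space of stable curves of genus $g$ with $n$ labeled points. "Degree" always means complex degree, so a class in $H^{2m}$ has degree $m$. All cohomology has rational coefficients.

**Definition (stable maps).** For $d\ge 1$, $\overline{\mathcal M}_{g,n}(\mathbb P^1,d)$ is the space of $(C,x_1,\dots,x_n,f)$ with $C$ a connected nodal curve of genus $g$, $x_i$ distinct smooth points, and $f:C\to\mathbb P^1$ of degree $d$, such that every component contracted by $f$ is stable once its nodes and markings are counted as special points.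

This is a proper Deligne–Mumford stack with a virtual fundamental class of dimension $2g-2+2d+n$. Write $ev_i$ for evaluation at $x_i$, $\pi$ for the universal curve, $f$ for the universal map, and $p$ for the map to $\overline{\mathcal M}_{g,n}$ that forgets $f$ and stabilizes. Example: a degree-one map from a genus-0 curve is an isomorphism on exactly one component, so $\overline{\mathcal M}_{0,n}(\mathbb P^1,1)$ has dimension $n$ and a point of its open part is an $n$-tuple of distinct points of $\mathbb P^1$.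

Put $N=\mathcal O(-1)$ on $\mathbb P^1$. If $d\ge1$, then $H^0(C,f^*N)=0$ for every stable map. Indeed, a section vanishes on each non-contracted component, where the degree of $f^*N$ is negative. On a contracted connected piece it is constant, and such a piece meets a non-contracted component, so it vanishes there too. By Riemann–Roch $h^1=d+g-1$, so $R^1\pi_*f^*N$ is a vector bundle of rank $d+g-1$.

Let $\mathbb C^*$ act on $\mathbb P^1$ with tangent weights $t$ at $0$ and $-t$ at $\infty$. For an equivariant line bundle of degree $\delta$, the weight at $0$ minus the weight at $\infty$ is $\delta t$ (for $T\mathbb P^1$: $t-(-t)=2t$). So we may linearize $N$ with weight $-t$ at $0$ and weight $0$ at $\infty$. Lift the point class $H$ to $[0]$, so that $H|_0=t$ and $H|_\infty=0$. Define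
$$\Omega^d(t)=p_*\Big(e(R^1\pi_*f^*N)\prod_{i=1}^n ev_i^*H\cap[\overline{\mathcal M}_{g,n}(\mathbb P^1,d)]^{vir}\Big)\in H^*(\overline{\mathcal M}_{g,n})[t].\tag{1.1}$$

The integrand has degree $(d+g-1)+n$, so after integration over virtual dimension $2g-2+2d+n$ the pushforward has dimension $g-1+d$ in a space of dimension $3g-3+n$. Hence, with $\deg t=1$, $\Omega^d(t)$ is homogeneous of degree $2g-2+n-d$. It is a polynomial in $t$, with no negative powers, and therefore
$$\text{the degree-}m\text{ part of }\Omega^d(1)\ \begin{cases}\text{is }0 & \text{if } m>2g-2+n-d,\\ \text{is }\Omega^d:=\Omega^d(0)&\text{if } m=2g-2+n-d.\end{cases}\tag{1.2}$$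

What is this for? Localization computes $\Omega^d(1)$ as a sum over fixed loci, and the summands have no visible reason to respect (1.2). So (1.2) forces relations among tautological classes. With the choice of $N$ and of the two weights above, the Hodge classes on the main component cancel and only kappa classes remain there. Summed over all $d$, these relations express one explicit polynomial in kappa classes as a product of two Hodge classes.

## 2. Kappa classes, Hodge classes and the polynomials $J_m$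

Let $\pi:\overline{\mathcal M}_{g,n+1}\to\overline{\mathcal M}_{g,n}$ forget the last point, with relative dualizing sheaf $\omega_\pi$. Let $\psi_i=c_1(L_i)$, with $L_i$ the cotangent line at the $i$-th point, and
$$\kappa_m=\pi_*\psi_{n+1}^{m+1}\in H^{2m}(\overline{\mathcal M}_{g,n}),\qquad \mathbb E_g=\pi_*\omega_\pi,\qquad \lambda_i=c_i(\mathbb E_g),\quad\lambda_0=1 .$$
Write $c(\mathbb E)=\sum\lambda_i$. The Hodge bundle $\mathbb E=\mathbb E_g$ has rank $g$.

**Definition (the class $\mathbb J$).** Let $\sigma_1,\sigma_2,\dots\in\mathbb Q$ be given by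
$$\exp\Big(-\sum_{i>0}\sigma_iz^i\Big)=\sum_{k\ge0}(-1)^kk!\,z^k,\qquad \mathbb J=J_0+J_1+\cdots=\exp\Big(\sum_{i>0}\sigma_i\kappa_i\Big),\tag{2.1}$$
with $J_m\in H^{2m}(\overline{\mathcal M}_{g,n})$.

Taking the logarithm of $1-z+2z^2-6z^3+\cdots$ gives $-z+\frac32z^2-\frac{13}3z^3+\cdots$, so $\sigma_1=1$, $\sigma_2=-\frac32$, $\sigma_3=\frac{13}3$ and
$$J_1=\kappa_1,\qquad J_2=\tfrac12(\kappa_1^2-3\kappa_2),\qquad J_3=\tfrac16(\kappa_1^3-9\kappa_1\kappa_2+26\kappa_3).$$

The problem comes from Maxim Kazarian and Paul Norbury, "Polynomial relations among kappa classes on the moduli space of curves", arXiv:2112.11672 (2021): prove or disprove the following statement. It is true.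

**Theorem 1.** $J_{2g-2}=(-1)^g\lambda_{g-2}\lambda_g$ in $H^*(\overline{\mathcal M}_g,\mathbb Q)$ for all $g\ge2$, and $J_{2g-1}=(-1)^{g-1}\lambda_{g-1}\lambda_g$ in $H^*(\overline{\mathcal M}_{g,1},\mathbb Q)$ for all $g\ge1$.

**Theorem 2.** Let $2g-2+n>0$.

1. $J_m=0$ for all $m>2g-2+n$. If $n\ge2$ or $g=0$, also $J_{2g-2+n}=0$.
2. For $1\le d\le 2g-2+n$,
$$J_{2g-2+n-d}=(-1)^{g-1+d}\,p_*\Big(e(R^1\pi_*f^*\mathcal O(-1))\prod_{i=1}^n ev_i^*H\cap[\overline{\mathcal M}_{g,n}(\mathbb P^1,d)]^{vir}\Big),$$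
that is, $J_{2g-2+n-d}=(-1)^{g-1+d}\,\Omega^d$, where $H$ is the point class and $p$ the map to $\overline{\mathcal M}_{g,n}$.
3. (Sharpness) The largest $m$ with $J_m\ne0$ is $2g-2+n$ if $n\in\{0,1\}$, $g\ge1$, and it is $2g-3+n$ if $n\ge2$. Moreover $\int_{\overline{\mathcal M}_{g,n}}\lambda_gJ_{2g-3+n}=b_g$ for $g\ge1$, where $b_g=\frac{2^{2g-1}-1}{2^{2g-1}}\frac{|B_{2g}|}{(2g)!}$, and $\int_{\overline{\mathcal M}_{0,n}}J_{n-3}=1$.
4. (Uniqueness) If numbers $s_1,s_2,\dots$ are such that the degree-$n$ part of $\exp(\sum s_i\kappa_i)$ vanishes on $\overline{\mathcal M}_{1,n}$ for all $n\ge2$, then $s_i=s_1^{\,i}\sigma_i$ for all $i$. If also $s_1\kappa_1=\lambda_1$ on $\overline{\mathcal M}_{1,1}$, then $s_i=\sigma_i$.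

Theorem 1 and part 1 of Theorem 2 are proved together in Sections 5–11. The other parts follow in Section 12.

## 3. Rules for $\psi$, $\kappa$ and $\lambda$

For a series $a(z)$ possibly involving negative powers of $z$, let $[a]_+$ be the part with nonnegative powers.

**(F1) Mumford's relation.** $c(\mathbb E)c(\mathbb E^\vee)=1$. In top degree this says $(-1)^h\lambda_h^2=0$, so $\lambda_h^2=0$ on $\overline{\mathcal M}_{h,n}$ for $h\ge1$. Taking logarithms, the power sums of the Chern roots satisfy $p_k+(-1)^kp_k=0$, so $ch_{2k}(\mathbb E)=0$ for $k>0$.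

**(F2) Mumford's formula** (*Towards an enumerative geometry of the moduli space of curves*). On $\overline{\mathcal M}_g$,
$$ch_{2k-1}(\mathbb E)=\frac{B_{2k}}{(2k)!}\Big[\kappa_{2k-1}+\frac12\sum_\xi\xi_*\Big(\sum_{a+b=2k-2}(-1)^a\psi_1^a\psi_2^b\Big)\Big],$$
where $\xi$ runs over the gluing maps $\overline{\mathcal M}_{h_1,1}\times\overline{\mathcal M}_{h_2,1}\to\overline{\mathcal M}_g$ (ordered pairs, $h_i\ge1$, $h_1+h_2=g$) and $\overline{\mathcal M}_{g-1,2}\to\overline{\mathcal M}_g$. On $\overline{\mathcal M}_{g-1,2}$ the residue at the node makes the trivial bundle a quotient of the pulled back Hodge bundle, so $\lambda_g$ pulls back to $0$. On the other strata $\mathbb E_g$ pulls back to $\mathbb E_{h_1}\oplus\mathbb E_{h_2}$.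

**(F3) Forgetting points.** For $\pi$ forgetting the last point there are divisors $D_i$ ($i\le n$) with
$$\psi_i^k=\pi^*\psi_i^k+D_i\,\pi^*\psi_i^{k-1}\ (k\ge1),\qquad D_iD_j=0\ (i\ne j),\qquad \psi_{n+1}D_i=0,\qquad \pi_*D_i=1 .$$
Two consequences are used. First, $a_i(\psi_i)=\pi^*a_i(\psi_i)+D_i\,\pi^*[a_i/z]_+(\psi_i)$. Multiplying these out and using $D_iD_j=0$, $\pi_*1=0$, $\pi_*D_i=1$ gives the *string equation*
$$\pi_*\prod_ia_i(\psi_i)=\sum_i[a_i/z]_+(\psi_i)\prod_{j\ne i}a_j(\psi_j),\tag{3.1}$$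
valid when the target is stable. Second, for $p_l$ forgetting $l$ points and $m_j\ge0$ (Arbarello–Cornalba),
$$p_{l*}\prod_{j=1}^l\psi_{n+j}^{m_j+1}=\sum_{\rho\in S_l}\ \prod_{c\text{ cycle of }\rho}\kappa_{m(c)},\qquad m(c)=\sum_{j\in c}m_j,\quad \kappa_0=2g-2+n.\tag{3.2}$$
For example, $p_{2*}(\psi_{n+1}^{m_1+1}\psi_{n+2}^{m_2+1})=\kappa_{m_1}\kappa_{m_2}+\kappa_{m_1+m_2}$.

**(F4) Virtual localization** (Graber–Pandharipande) for $\overline{\mathcal M}_{g,n}(\mathbb P^1,d)$. In a torus-fixed stable map, the non-contracted components ("edges") are of the form $z\mapsto z^d$, totally ramified over $0$ and $\infty$; markings, nodes and contracted components lie over $\{0,\infty\}$. The vertices of the associated graph are the connected components of $f^{-1}\{0,\infty\}$, each a contracted curve (a *stable* vertex) or a single point (an *unstable* one). The fixed locus of a graph $\Gamma$ is, up to a finite quotient, the product of the spaces $\overline{\mathcal M}_{g_w,n_w+\mathrm{val}(w)}$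 over stable vertices, with its usual fundamental class. It contributes with the factor $\frac1{|\mathrm{Aut}\,\Gamma|}\prod_{\text{edges}}\frac1{d_{edge}}$ and the restricted integrand times
$$\frac1{e(N^{vir})}=\frac{e(\mathrm{Aut}(C)^{mov})\;e(H^1(f^*T\mathbb P^1)^{mov})}{e(H^0(f^*T\mathbb P^1)^{mov})\;e(\mathrm{Def}(C)^{mov})},$$
where $mov$ is the part of nonzero weight, $\mathrm{Aut}(C)$ the infinitesimal automorphisms of the marked curve, and $\mathrm{Def}(C)^{mov}$ the smoothings of the nodes on edges.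

## 4. Small $(g,n)$ by hand, and the boundary terms in Mumford's formula

We use $\int_{\overline{\mathcal M}_{1,1}}\psi_1=\int_{\overline{\mathcal M}_{1,1}}\lambda_1=\frac1{24}$. By (3.1), $\int_{\overline{\mathcal M}_{1,N}}\psi_N^N=\frac1{24}$ for all $N\ge1$.

*$(1,1)$.* The claim is $\kappa_1=\lambda_1$. Indeed $\int\kappa_1=\int_{\overline{\mathcal M}_{1,2}}\psi_2^2=\frac1{24}=\int\lambda_1$.

*$(1,2)$.* The claim is $J_2=0$, that is, $\kappa_1^2=3\kappa_2$ on a surface. First, $\int\kappa_2=\int_{\overline{\mathcal M}_{1,3}}\psi_3^3=\frac1{24}$. By (3.2), $\int(\kappa_1^2+\kappa_2)=\int_{\overline{\mathcal M}_{1,4}}\psi_3^2\psi_4^2$. Forgetting an unmarked-by-$\psi$ point twice, by (3.1) this integral is $2\int_{\overline{\mathcal M}_{1,3}}\psi_2\psi_3^2=2\int_{\overline{\mathcal M}_{1,2}}(\psi_2^2+\psi_1\psi_2)$. Since $\psi_2\psi_1=\psi_2\pi^*\psi_1$ and $\pi_*\psi_2=\kappa_0=1$ on $\overline{\mathcal M}_{1,1}$, we get $\int\psi_1\psi_2=\frac1{24}$. So $\int(\kappa_1^2+\kappa_2)=\frac4{24}$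 and $\int\kappa_1^2=\frac3{24}=3\int\kappa_2$.

*$(0,5)$.* With $\int_{\overline{\mathcal M}_{0,N}}\prod\psi_i^{k_i}=\binom{N-3}{k_1,\dots,k_N}$ we get $\int\kappa_2=1$ and $\int(\kappa_1^2+\kappa_2)=\binom4{2,2}=6$, so $\int J_2=\frac12(5-3)=1$, as in Theorem 2(3).

*$(2,0)$, and a first approach.* The claim is $\lambda_2=\frac12(\kappa_1^2-3\kappa_2)$ on $\overline{\mathcal M}_2$. The obvious tool for turning $\lambda$ into $\kappa$ is (F2). From (F1), $2\lambda_2=\lambda_1^2$, and (F2) with $k=1$ gives $\lambda_1=\frac1{12}(\kappa_1+\delta)$ with $\delta=\frac12\sum_\xi\xi_*1$. So $\lambda_2=\frac1{288}(\kappa_1+\delta)^2$, and the claim has become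
$$(\kappa_1+\delta)^2=144(\kappa_1^2-3\kappa_2).$$
Here the approach stops. Formula (F2) exchanges Hodge classes for kappa classes plus boundary terms, but it does not say how to eliminate the boundary terms. We need a source of relations that controls them. This is the job of $\Omega^d(t)$. (Mumford's formula will return in Section 11, used in the opposite direction.)

## 5. Fixed loci of $\Omega^d$: star-shaped graphs

From here on $t=1$ in the localization formula. Since $\Omega^d(t)$ is homogeneous, nothing is lost.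

**Step 1: which graphs contribute.** The aim is to show that only stars do. Since $H|_\infty=0$, every marking must lie over $0$. Next take a fixed locus and the normalization sequence at the nodes joining vertices and edges, tensored with $f^*N$. Since $H^0(C,f^*N)=0$ and $H^0$ vanishes on edges,
$$0\to\bigoplus_{w\text{ stable}}N_w\to\bigoplus_{\text{nodes }x}N_x\to H^1(C,f^*N)\to\bigoplus_{w\text{ stable}}H^1(C_w,f^*N)\oplus\bigoplus_{\text{edges}}H^1(f^*N)\to0.$$
A stable vertex $w$ has $\mathrm{val}(w)$ nodes and one constant section. An unstable vertex of valence 2 is one node without a constant section. An unstable vertex of valence 1 gives no node, or (for a point) nothing at all. In every case $w$ gives a trivial subbundle of $R^1\pi_*f^*N$ of rank $\mathrm{val}(w)-1$, with the weight of $N$ at $w$. Over $\infty$ this weight is $0$, so a vertex over $\infty$ of valence at least $2$ makes the Euler class vanish. Therefore only graphs whose $\infty$-vertices all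 have valence $1$ contribute.

Every edge joins $0$ to $\infty$ and the graph is connected, so there is exactly one vertex over $0$, the *core*. It has genus $g'$, carries all $n$ markings, and has edges of degrees $d_j$ leading to unmarked $\infty$-vertices of genus $h_j\ge0$. The graph is a tree, so $g'+\sum h_j=g$. Call an edge *simple* if $h_j=0$ and a *tail* if $h_j\ge1$.

**Step 2: the factors.** The aim is to compute $\frac1{e(N^{vir})}e(R^1\pi_*f^*N)\prod ev_i^*H$ piece by piece.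

*Edge of degree $d$.* $H^0(f^*T\mathbb P^1)$ has weights $\frac id$, $-d\le i\le d$. The weight $0$ is cancelled by the vector field on the edge that vanishes at both ends. The moving weights $\pm\frac id$ ($1\le i\le d$) have product $(-1)^d\frac{(d!)^2}{d^{2d}}$. With $q=e^{1/d}$ the tangent character at the end over $0$, the character of $\chi(f^*N)$ is
$$\frac{q^{-d}}{1-q^{-1}}+\frac1{1-q}=\frac{q^{-d}-q^{-1}}{1-q^{-1}}=-\sum_{i=1}^{d-1}q^{-i},$$
so $H^1(f^*N)$ has weights $-\frac id$, $1\le i\le d-1$. With the factor $\frac1d$ from automorphisms, the edge contributes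
$$\frac1d\cdot\frac{(-1)^dd^{2d}}{(d!)^2}\cdot\frac{(-1)^{d-1}(d-1)!}{d^{d-1}}=-\frac{d^{d-1}}{d!}.$$

*$\infty$-end with $h=0$.* The vector field moving the free end has weight $-\frac1d$, the tangent weight of the edge there. Factor: $-\frac1d$.

*$\infty$-end with $h\ge1$.* $H^1(C_w,f^*N)=\mathbb E^\vee$ with weight $0$ gives $(-1)^h\lambda_h$; the $N_w$ of the vertex and of the node cancel in the exact sequence. From $f^*T\mathbb P^1$, of weight $-1$ at $\infty$, we get $e(\mathbb E^\vee\otimes(-1))$ from $H^1$, $\frac1{-1}$ from $H^0$, and $-1$ from the node. Smoothing the node gives $\frac1{-\frac1d-\psi'}$, with $\psi'$ the cotangent class on $\overline{\mathcal M}_{h,1}$. Since $e(\mathbb E^\vee\otimes(-1))=\sum_i(-1)^i\lambda_i(-1)^{h-i}=(-1)^hc(\mathbb E_h)$, the total is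
$$-d\,\frac{\lambda_hc(\mathbb E_h)}{1+d\psi'}.$$

*Stable core.* From $T\mathbb P^1$ (weight $1$) and $N$ (weight $-1$), using (F1),
$$\frac{e(\mathbb E^\vee\otimes1)}{1}\cdot\frac{e(\mathbb E^\vee\otimes(-1))}{-1}=(-1)^{g'-1}c(\mathbb E^\vee)c(\mathbb E)=(-1)^{g'-1}.$$
This is the cancellation for which the weights of $N$ were chosen: no Hodge class is left on the core. Each flag (node of core and edge) gives $1$ from $T\mathbb P^1$, $-1$ from $N$, and $\frac1{\frac1d-\psi}$ from smoothing; total $\frac{-d}{1-d\psi}$. Each marking gives $H|_0=1$.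

*Unstable core ($g'=0$).* Valence 1 with one marking: $1$. Valence 1 with no marking: $\frac1d$, from the vector field moving the free end. Valence 2 with no marking: $1\cdot(-1)\cdot\big(\frac1{d_1}+\frac1{d_2}\big)^{-1}=-\frac{d_1d_2}{d_1+d_2}$.

**Step 3: insertions on the core.** The aim is to read each edge as an insertion, with $Q^d$ recording its degree. A simple edge inserts $-\frac{d^{d-1}}{d!}\cdot\frac{-d}{1-d\psi}\cdot\big(-\frac1d\big)Q^d$. So put
$$\tau_d=-\frac{d^{d-1}}{d!}Q^d,\qquad E(z)=\sum_{d\ge1}\frac{\tau_d}{1-dz}.\tag{5.1}$$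
Summed over its degree, a simple edge inserts $E(\psi)$. A tail of genus $h$ inserts
$$-\sum_{d\ge1}Q^d\,\frac{d^{d+1}}{d!}\,\frac{\lambda_hc(\mathbb E_h)}{(1-d\psi)(1+d\psi')}.\tag{5.2}$$
For unstable cores the same rules hold, with core sign $(-1)^{g'-1}=-1$ and flag factors $-d$, if we assign to the missing genus-0 correlators the values
$$\Big\langle1,\tfrac1{1-d\psi}\Big\rangle=\tfrac1d,\qquad\Big\langle\tfrac1{1-d_1\psi},\tfrac1{1-d_2\psi}\Big\rangle=\tfrac1{d_1+d_2},\qquad\Big\langle\tfrac1{1-d\psi}\Big\rangle=\tfrac1{d^2}.\tag{5.3}$$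
Indeed $(-1)(-d)\frac1d=1$, $(-1)(-d_1)(-d_2)\frac1{d_1+d_2}=-\frac{d_1d_2}{d_1+d_2}$ and $(-1)(-d)\frac1{d^2}=\frac1d$, the factors of Step 2.

**Step 4: weights of graphs.** Summing over isomorphism classes with weight $1/|\mathrm{Aut}|$ equals summing over graphs with ordered tails $1,\dots,k$ and ordered simple edges $1,\dots,l$ with weight $\frac1{k!\,l!}$ (orbits and stabilizers of $S_k\times S_l$). The map $p$ contracts all edges: the points of the core where simple edges were attached are forgotten, and tails are glued to the core.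

## 6. One degree at a time on $\overline{\mathcal M}_{1,2}$

Take $(g,n)=(1,2)$, so $2g-2+n-d=2-d$, and (1.2) says that the degree-2 part of $\Omega^d(1)$ vanishes for every $d\ge1$. Let $\xi:\overline{\mathcal M}_{0,3}\times\overline{\mathcal M}_{1,1}\to\overline{\mathcal M}_{1,2}$. Products of $\lambda_1$ with $\psi'$ or $\lambda_1$ vanish on $\overline{\mathcal M}_{1,1}$.

*$d=1$.* One simple edge on a genus-1 core gives the degree-2 part of $-\pi_*\frac1{1-\psi_3}$, which is $-\kappa_2$. One tail of genus 1 on a core $\overline{\mathcal M}_{0,3}$ gives $(-1)(-1)\xi_*\lambda_1$. The relation is $-\kappa_2+\xi_*\lambda_1=0$.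

*$d=2$.* A simple edge of degree 2 has $\tau_2=-Q^2$ and gives $-8\kappa_2$. Two simple edges of degree 1 give $\frac12\sum_{i+j=4}p_{2*}(\psi_3^i\psi_4^j)$. By (3.2), with $\kappa_0=2$, the term $(2,2)$ is $\kappa_1^2+\kappa_2$ and the terms $(3,1),(1,3)$ are $3\kappa_2$ each. By (3.1) the terms $(4,0),(0,4)$ are $\kappa_2$ each. Total: $\frac12\kappa_1^2+\frac92\kappa_2$. A tail of degree 2 gives $4\xi_*\lambda_1$. A tail and a simple edge, both of degree 1, on $\overline{\mathcal M}_{0,4}$ give $-2\xi_*\lambda_1$, because each of the two $\psi$-classes integrates to $1$. The relation is $\frac12\kappa_1^2-\frac72\kappa_2+2\xi_*\lambda_1=0$.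

Each relation contains a boundary class. Subtracting twice the first from the second removes it and leaves $\frac12\kappa_1^2-\frac32\kappa_2=J_2=0$. But this elimination was done by hand with a single boundary class. In general there is one family of boundary classes for every $g'$ and $h_1,\dots,h_k$, each with its own powers of $\psi$, $\psi'$ and $\lambda$, and in no fixed degree $d$ do they drop out. One needs an elimination that handles all of them at once.

The way past this is to sum over $d$ first. We will see that each coefficient of the generating series in $Q$ is a Laurent polynomial in $v=\frac1{1-Q}$. By (1.2) the series is a polynomial in $Q=1-v^{-1}$ of bounded degree, so its pole at $v=0$ is bounded. The terms without tails reach exactly the critical order in $v$, with coefficient $\pm J_m$. Every boundary stratum with a stable core has strictly higher order in $v$. So one coefficient in $v$ (and not in $Q$) does the elimination.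

## 7. The tree series and the polynomials $f_k(v)$

Let $T(y)=\sum_{d\ge1}\frac{d^{d-1}}{d!}y^d$ be the tree series, which satisfies $T=ye^T$. Put $y=Qe^{-Q}$, so $T(y)=Q$, and let
$$v=\frac1{1-Q},\qquad D=y\frac d{dy}.$$
Since $\frac{dy}y=\frac{1-Q}QdQ$ and $\frac{dv}{dQ}=v^2$, we have $D=\frac Q{1-Q}\frac d{dQ}=(v-1)v^2\frac d{dv}$. As $DT=\frac Q{1-Q}=v-1$, for $k\ge1$
$$\sum_{d\ge1}\frac{d^{d-1+k}}{d!}y^d=D^kT=f_k(v),\qquad f_1=v-1,\quad f_{k+1}=(v-1)v^2f_k'\in\mathbb Q[v].\tag{7.1}$$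
For instance $f_2=v^3-v^2$ and $f_3=3v^5-5v^4+2v^3$.

**Lemma 1.** $f_k(1)=0$ for $k\ge1$, and $f_k=(-1)^{k-1}(k-1)!\,v^k+O(v^{k+1})$ for $k\ge2$, where $O(v^j)$ refers to divisibility by $v^j$. (Note that $f_1=-1+v$ has order $0$, not $1$.)

*Proof.* The first claim is clear from (7.1). We have $Dv^k=-kv^{k+1}+kv^{k+2}$, so $f_2=D(v-1)=-v^2+v^3$, and inductively the lowest term $(-1)^{k-1}(k-1)!v^k$ of $f_k$ goes to $(-1)^kk!\,v^{k+1}$. $\square$

The factorials here are the ones in (2.1). Also, $\mathbb Q[v,v^{-1}]$ embeds in $\mathbb Q[[Q]]$ via $v=1/(1-Q)$: if a Laurent polynomial in $v$ maps to $0$, multiply by a power of $v^{-1}=1-Q$ to get a polynomial in $1-Q$ that is $0$. So identities in $\mathbb Q[[Q]]$ between such elements may be compared coefficient by coefficient in $v$.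

## 8. Removing the simple edges

Any number of simple edges may be attached to the core, each inserting $E(\psi)$. The aim of this section is to sum over them. The trick is a one-parameter family of insertions along which the sum is constant by the string equation, ending at a value divisible by $z$.

**Step 1: the family.** Write $E(z)=\sum E_kz^k$ and $F(x)=\sum_kE_k\frac{x^k}{k!}=\sum_d\tau_de^{dx}=-T(Qe^x)$. Put $u=-Q$. Then $Qe^u=y$ and
$$F(u)=-T(y)=-Q=u,\qquad F^{(k)}(u)=-D^kT=-f_k(v)\quad(k\ge1).\tag{8.1}$$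
In $\mathbb Q[[Q,s]][[z]]$ set $E_s=[e^{s/z}E]_+-s$, so $E_{s}=E$ at $s=0$. The $z^k$-coefficient of $[e^{s/z}E]_+$ is $\sum_j\frac{s^j}{j!}E_{k+j}=F^{(k)}(s)$. So $E_s(0)=F(s)-s$, the higher coefficients are $F^{(k)}(s)$, all coefficients lie in the ideal $(Q,s)$, and
$$\partial_sE_s=[E_s/z]_+-1.\tag{8.2}$$
For $a=1$ put $a^{(s)}=1$, and for $a=\frac1{1-dz}$ put $a^{(s)}=e^{ds}a$. Since $[\frac1z]_+=0$ and $[\frac a z]_+=da$ for $a=\frac1{1-dz}$, in both cases $\partial_sa^{(s)}=[a^{(s)}/z]_+$.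

**Lemma 2.** Let $2g-2+n>0$ and let each $a_i$ be $1$ or $\frac1{1-d_iz}$. Then
$$\sum_{l\ge0}\frac1{l!}p_{l*}\Big(\prod_{i=1}^na_i(\psi_i)\prod_{j=1}^lE(\psi_{n+j})\Big)=v^{-(2g-2+n)}\exp\Big(\sum_{i\ge1}s_i\kappa_i\Big)\prod_ia_i^{(u)}(\psi_i),$$
$$\text{where}\quad\exp\Big(-\sum_{i\ge1}s_iz^i\Big)=1+\sum_{k\ge1}v^{-1}f_{k+1}(v)z^k.\tag{8.3}$$

*Proof.* **Step 2: constancy in $s$.** Let $\Phi(s)=\sum_l\frac1{l!}p_{l*}\big(\prod a_i^{(s)}(\psi_i)\prod_{j\le l}E_s(\psi_{n+j})\big)$. It converges $(Q,s)$-adically, because the $l$-th term has coefficients in $(Q,s)^l$. By (8.2), $\partial_s\Phi=L_1+L_2-L_3$, where $L_1$ collects the terms with one $a_i^{(s)}$ replaced by $[a_i^{(s)}/z]_+$, and $L_2=\sum_{l\ge1}\frac1{(l-1)!}p_{l*}(\cdots)$ has one $E_s$ replaced by $[E_s/z]_+$, and $L_3=\sum_{l\ge1}\frac1{(l-1)!}p_{l*}(\cdots)$ has one $E_s$ replaced by $1$. In $L_3$, push forward first along the map forgetting the point with insertion $1$. Its target carries $n+l-1\ge n$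 points and is stable, so (3.1) applies. With $l'=l-1$, it gives $\frac1{l'!}$ times the terms with one $a_i^{(s)}$ replaced, which sum to $L_1$, and $\frac{l'}{l'!}$ times the term with one $E_s$ replaced, which sum to $L_2$. Hence $L_3=L_1+L_2$ and $\partial_s\Phi=0$. So $\Phi(0)=\Phi(u)$.

**Step 3: evaluation at $s=u$.** By (8.1), $E_u(0)=F(u)-u=0$, so $E_u=z\,b(z)$ with $b=\sum_{k\ge0}F^{(k+1)}(u)z^k=-\sum_{k\ge0}f_{k+1}z^k$. Every extra insertion is now divisible by its $\psi_{n+j}$. Since $\psi_{n+l}D_i=0$, on forgetting the last point all other $\psi$'s, including $\psi_i$ with $i\le n$, may be replaced by their pullbacks. Iterating, the factors $a_i^{(u)}(\psi_i)$ come out of $p_{l*}$. Let $\kappa$ be the linear map with $z^i\mapsto\kappa_i$. By (3.2) and multilinearity, $p_{l*}\prod_j\psi_{n+j}b(\psi_{n+j})=\sum_{\rho\in S_l}\prod_c\kappa(b^{|c|})$. There are $(r-1)!$ cyclic permutations of $r$ letters, so the exponential formula gives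
$$\sum_l\frac1{l!}p_{l*}\prod_j\psi_{n+j}b(\psi_{n+j})=\exp\Big(\sum_{r\ge1}\frac1r\kappa(b^r)\Big)=\exp\big(\kappa(-\log(1-b))\big).\tag{8.4}$$
Finally $1+f_1=v$, so $1-b=v\big(1+\sum_{k\ge1}v^{-1}f_{k+1}z^k\big)$ and $-\log(1-b)=-\log v+\sum s_iz^i$. With $\kappa_0=2g-2+n$ this is the claim. $\square$

For genus 0 write $\langle\cdots\rangle$ for integrals over $\overline{\mathcal M}_{0,N}$, $N\ge3$, and $a=\frac1{1-dz}$, $a_i=\frac1{1-d_iz}$. The next lemma treats the cores to which Lemma 2 does not apply; the extra terms on the left are the values (5.3).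

**Lemma 3.**

(a) $\frac1d+\sum_{l\ge1}\frac1{l!}\langle1,a,E^l\rangle=\frac{e^{du}}d$.

(b) $\frac1{d_1+d_2}+\sum_{l\ge1}\frac1{l!}\langle a_1,a_2,E^l\rangle=\frac{e^{(d_1+d_2)u}}{d_1+d_2}$.

(c) $X_d:=\frac1{d^2}+\sum_{d'}\frac{\tau_{d'}}{d+d'}+\sum_{l\ge2}\frac1{l!}\langle a,E^l\rangle=e^{du}\Big[\frac1{d^2}-\frac ud+\sum_{d'}\frac{\tau_{d'}e^{d'u}}{d+d'}\Big]$.

*Proof.* The argument is that of Lemma 2, except that the string equation fails for one unstable target, which leaves one explicit term.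

(b) Let $c=d_1+d_2$ and $h(s)=\sum_{l\ge1}\frac1{l!}\langle a_1^{(s)},a_2^{(s)},E_s^l\rangle$. Then $h'=L_1+L_2-L_3$ with $L_3=\sum_{l\ge1}\frac1{(l-1)!}\langle a_1^{(s)},a_2^{(s)},1,E_s^{l-1}\rangle$. For $l\ge2$ the target of the map forgetting the point with insertion $1$ is $\overline{\mathcal M}_{0,l+1}$, which is stable, and by the string equation these terms sum to $L_1+L_2$. The term $l=1$ is $\langle a_1^{(s)},a_2^{(s)},1\rangle=e^{cs}$. So $h'=-e^{cs}$. Moreover $h(u)=0$: since $E_u=zb$, the integrand on $\overline{\mathcal M}_{0,2+l}$, of dimension $l-1$, has degree at least $l$. Hence $h(0)=\int_0^ue^{cs}ds=\frac{e^{cu}-1}c$.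

(a) The same argument applies with $a_1$ replaced by $1$, that is, with $d_1$ replaced by $0$: then $\langle1,a^{(s)},1\rangle=e^{ds}$.

(c) Let $h(s)=\sum_{l\ge2}\frac1{l!}\langle a^{(s)},E_s^l\rangle$. Then $h'=L_1+L_2-L_3$ with $L_3=\sum_{l\ge2}\frac1{(l-1)!}\langle a^{(s)},1,E_s^{l-1}\rangle$. For $l\ge3$ the target is $\overline{\mathcal M}_{0,l}$, which is stable, and these terms sum to $L_1+L_2$. The term $l=2$ is $\langle a^{(s)},1,E_s\rangle=e^{ds}E_s(0)=e^{ds}(F(s)-s)$. So $h'=-e^{ds}(F(s)-s)$. Again $h(u)=0$, since on $\overline{\mathcal M}_{0,1+l}$, of dimension $l-2$, the integrand at $s=u$ has degree at least $l$. Hence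
$$h(0)=\int_0^ue^{ds}(F(s)-s)\,ds=\sum_{d'}\tau_{d'}\frac{e^{(d+d')u}-1}{d+d'}-\frac{ue^{du}}d+\frac{e^{du}-1}{d^2},$$
and adding the two extra terms gives (c). $\square$

## 9. The generating series $G=A+B+C$

Put
$$G(Q)=(-1)^{g-1}+\sum_{d\ge1}Q^d\,\Omega^d(1),\qquad D_m=2g-2+n-m,$$
where $(-1)^{g-1}$ is the value our rules assign to the graph without edges ($k=l=0$). Let $G_m$ be the degree-$m$ part. By (1.2), and since the $Q^0$-term has degree $0<2g-2+n$,
$$G_m=0\ \text{ if }m\ge2g-2+n;\qquad G_m\text{ is a polynomial in }Q\text{ of degree}\le D_m\text{ if }D_m\ge1.\tag{9.1}$$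

**Step 1: which cores are unstable after removing simple edges.** Fix $k$, $g'$, $h_1,\dots,h_k$ and sum over $l$. If $(g',n+k)$ is stable, Lemma 2 applies. If $g'\ge1$ and $(g',n+k)$ is unstable, then $g'=1$, $n=k=0$, so $(g,n)=(1,0)$, which is excluded. If $g'=0$ and $k=0$, then $g=0$, $n\ge3$, which is stable. So instability means $g'=0$, $k\ge1$, $n+k\le2$, and Lemma 3 applies.

**Step 2: no tails.** For $k=0$ the core has $g'=g$, and Lemma 2 with all $a_i=1$ gives
$$A=(-1)^{g-1}v^{-(2g-2+n)}\exp\Big(\sum s_i\kappa_i\Big),\qquad s_i\text{ as in (8.3)}.$$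

**Step 3: tails on a stable core.** Lemma 2, applied on the core with $n+k$ points, replaces $\frac1{1-d\psi}$ in (5.2) by $\frac{e^{du}}{1-d\psi}$, so $Q^d$ becomes $Q^de^{du}=y^d$. Expanding $\frac1{(1-d\psi)(1+d\psi')}=\sum_{a,b}d^{a+b}\psi^a(-\psi')^b$ and using $\sum_d\frac{d^{d+1+a+b}}{d!}y^d=f_{2+a+b}(v)$, we find that $B$ is the sum over $k\ge1$, $g'$ and ordered $h_1,\dots,h_k\ge1$ with $g'+\sum h_j=g$ and $(g',n+k)$ stable, of
$$\frac1{k!}\,\xi_*\Big[(-1)^{g'-1}v^{-(2g'-2+n+k)}e^{\sum s_i\kappa_i}\prod_{j=1}^k\Big(-\sum_{a,b\ge0}f_{2+a+b}(v)\,\psi_j^a(-\psi_j')^b\lambda_{h_j}c(\mathbb E_{h_j})\Big)\Big],$$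
where $\xi:\overline{\mathcal M}_{g',n+k}\times\prod\overline{\mathcal M}_{h_j,1}\to\overline{\mathcal M}_{g,n}$ is the gluing map.

**Step 4: tails on an unstable core.** Here $g'=0$, $k\ge1$, $n+k\le2$, and the core sign is $-1$. If $n\ge2$ or $g=0$ there is no such term: $C=0$. Let $g\ge1$.

*$n=1$.* Then $k=1$ and $h=g$. After contraction of the core the marking sits at the attaching point of the tail, so $\psi'=\psi_1$. By Lemma 3(a),
$$C=(-1)\sum_d\Big(-Q^d\frac{d^{d+1}}{d!}\Big)\frac{e^{du}}d\,\frac{\lambda_gc(\mathbb E)}{1+d\psi_1}=\sum_{b\ge0}f_{1+b}(v)(-\psi_1)^b\lambda_gc(\mathbb E).\tag{9.2}$$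

*$n=0$.* Then $C=C^{(1)}+C^{(2)}$. For $k=1$, $h=g$, the map $p$ is the projection to $\overline{\mathcal M}_{g,1}$ followed by $\pi:\overline{\mathcal M}_{g,1}\to\overline{\mathcal M}_g$. The sum over $l$ is $X_d$ of Lemma 3(c). Since $\lambda_gc(\mathbb E)$ is pulled back from $\overline{\mathcal M}_g$, $\pi_*\psi^b=\kappa_{b-1}$ for $b\ge1$ and $\pi_*1=0$,
$$C^{(1)}=\sum_{b\ge1}W_b\,(-1)^b\kappa_{b-1}\lambda_gc(\mathbb E),\qquad W_b=\sum_d\frac{d^{d+1+b}}{d!}Q^dX_d.\tag{9.3}$$
For $k=2$, Lemma 3(b) gives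
$$C^{(2)}=-\frac12\sum_{\substack{h_1+h_2=g\\h_i\ge1}}\ \sum_{b_1,b_2\ge0}Z_{b_1,b_2}(-1)^{b_1+b_2}\xi_*\big(\psi_1^{b_1}\psi_2^{b_2}\lambda_{h_1}c(\mathbb E_{h_1})\lambda_{h_2}c(\mathbb E_{h_2})\big),\tag{9.4}$$
$$Z_{b_1,b_2}=\sum_{d_1,d_2}\frac{d_1^{d_1+1+b_1}}{d_1!}\frac{d_2^{d_2+1+b_2}}{d_2!}\frac{y^{d_1+d_2}}{d_1+d_2}.$$

So $G=A+B+C$ in $H^*(\overline{\mathcal M}_{g,n})\otimes\mathbb Q[[Q]]$.

*Example $(1,1)$.* By (8.3), $s_1=-v^{-1}f_2=v-v^2$, so $A_1=v^{-1}s_1\kappa_1=(1-v)\kappa_1$. There is no $B$, because the core $(0,2)$ is unstable, and $C_1=f_1\lambda_1=(v-1)\lambda_1$. Now $G_1=0$ reads $(1-v)(\kappa_1-\lambda_1)=0$.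

*Example $(1,2)$.* From (8.3), $s_2=\frac12s_1^2-v^{-1}f_3=-\frac32v^2+4v^3-\frac52v^4$, so
$$A_2=\tfrac12(1-v)^2\kappa_1^2+\big(-\tfrac32+4v-\tfrac52v^2\big)\kappa_2,\qquad B_2=v^{-1}f_2\,\xi_*\lambda_1=(v^2-v)\,\xi_*\lambda_1,\qquad C=0.$$
The $v^0$-coefficient of $A_2+B_2=0$ is $\frac12\kappa_1^2-\frac32\kappa_2=J_2=0$, with no boundary class. Expanding in $Q$ instead ($v=1+Q+Q^2+\cdots$, $v^2=1+2Q+3Q^2+\cdots$) gives back the two relations of Section 6.

## 10. Orders in $v$, and the cases $n\ge2$, $g=0$ and $n=1$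

**Step 1: the order of $A$.** The aim is to find $J_m$ in $A_m$. By Lemma 1, $v^{-1}f_{k+1}=(-1)^kk!\,v^k+O(v^{k+1})$ for $k\ge1$, and it is a polynomial in $v$. Now $s_i$ is a fixed polynomial in the coefficients $v^{-1}f_{k+1}$, isobaric of weight $i$ when the $k$-th coefficient has weight $k$, and the same polynomial evaluated at $(-1)^kk!$ is $\sigma_i$ by (2.1). So $s_i\in\mathbb Q[v]$ and $s_i=\sigma_iv^i+O(v^{i+1})$. Hence the degree-$m$ part of $\exp(\sum s_i\kappa_i)$ is $v^mJ_m+O(v^{m+1})$, and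
$$A_m=(-1)^{g-1}v^{-D_m}\big(J_m+O(v)\big).\tag{10.1}$$

**Step 2: the order of $B$.** The aim is $B_m=O(v^{-D_m+1})$. Take a term with $\kappa$-degree $c$ on the core and with $\psi_j^{a_j}\psi_j'^{\,b_j}\lambda_{h_j}\lambda_{i_j}$ on the $j$-th tail. The indices $2+a_j+b_j$ are at least $2$, so by Lemma 1 its order in $v$ is at least $-(2g'-2+n+k)+c+\sum_j(2+a_j+b_j)$. The gluing map has codimension $k$, so its degree is $m=c+k+\sum_j(a_j+b_j+h_j+i_j)$. Eliminating $c+\sum(a_j+b_j)$, the lower bound becomes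
$$m-2g'+2-n-\sum_j(h_j+i_j)=m-(2g-2+n)+\sum_j(h_j-i_j)=-D_m+\sum_j(h_j-i_j),$$
where we used $g=g'+\sum h_j$. If some $i_j=h_j$, the term vanishes because $\lambda_{h_j}^2=0$. Otherwise the order is at least $-D_m+k\ge-D_m+1$.

**Step 3: $n\ge2$ or $g=0$.** Here $C=0$. Let $m\ge2g-2+n$. By (9.1), $A_m+B_m=0$. For fixed $m$ only finitely many terms occur, all with coefficients in $\mathbb Q[v,v^{-1}]$, so the coefficient of $v^{-D_m}$ may be taken: $J_m=0$.

**Step 4: $n=1$, $g\ge1$.** Let $m=2g-1+\epsilon$ with $\epsilon\ge0$, so $-D_m=\epsilon$. By (9.2) and $\lambda_g^2=0$,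
$$C_m=\sum_{i\le g-1}f_{1+b}(v)(-\psi_1)^b\lambda_g\lambda_i,\qquad b=m-g-i\ge\epsilon\quad(\text{terms with }b\ge0).$$

If $\epsilon=0$, the term $i=g-1$, $b=0$ is $f_1\lambda_g\lambda_{g-1}=(-1+v)\lambda_g\lambda_{g-1}$, and the others have $b\ge1$, hence are $O(v^2)$. The $v^0$-coefficient of $A_m+B_m+C_m=0$ is $(-1)^{g-1}J_{2g-1}-\lambda_g\lambda_{g-1}=0$, that is,
$$J_{2g-1}=(-1)^{g-1}\lambda_{g-1}\lambda_g .$$
The whole right-hand side comes from the one exceptional polynomial $f_1$, whose constant term is $-1$.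

If $\epsilon\ge1$, then $b\ge\epsilon\ge1$, so $f_{1+b}=O(v^{\epsilon+1})$ and $C_m=O(v^{\epsilon+1})$. The $v^\epsilon$-coefficient gives $J_m=0$.

## 11. Bernoulli numbers and the case $n=0$, $g\ge2$

Now $C$ involves $W_b$ and $Z_{b_1,b_2}$. We show that they are polynomials in $v$, find their constant terms, and recognize Mumford's formula in the result.

**Step 1: $W_b$ and $Z_{b_1,b_2}$ as integrals of polynomials.** By Lemma 3(c), with $-u=Q=T(y)$, $Q^de^{du}=y^d$ and $\tau_{d'}e^{d'u}=-\frac{d'^{\,d'-1}}{d'!}y^{d'}$,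
$$W_b=\sum_d\frac{d^{d+1+b}}{d!}y^d\Big[\frac1{d^2}+\frac Td-\sum_{d'}\frac{d'^{\,d'-1}}{d'!}\frac{y^{d'}}{d+d'}\Big]=D^bT+T\,D^{b+1}T-I,$$
where $DI=T\,D^{b+2}T$ and $I|_{Q=0}=0$. Hence for $b\ge1$
$$DW_b=D^{b+1}T+DT\,D^{b+1}T+T\,D^{b+2}T-T\,D^{b+2}T=(1+DT)D^{b+1}T=vf_{b+1}.$$
Also $DZ_{b_1,b_2}=f_{b_1+2}f_{b_2+2}$, and both $W_b$ and $Z_{b_1,b_2}$ vanish at $Q=0$, i.e. at $v=1$. Insert $D=(v-1)v^2\frac d{dv}$ and $f_{j+1}=(v-1)v^2f_j'$. Since $D$ is injective on series without constant term in $Q$,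
$$W_b=\int_1^vxf_b'(x)\,dx,\qquad Z_{b_1,b_2}=\int_1^vf_{b_1+1}'(x)f_{b_2+2}(x)\,dx,\tag{11.1}$$
which are polynomials in $v$. By Lemma 1, $f_b'=O(v^{b-1})$ for all $b\ge1$ (for $b=1$, $f_1'=1$), and $f_b=O(v^b)$ for $b\ge2$. So
$$W_b=W_b(0)+O(v^{b+1}),\qquad Z_{b_1,b_2}=Z_{b_1,b_2}(0)+O(v^{b_1+b_2+3}).\tag{11.2}$$

**Step 2: reduction of the constant terms to $w_b=\int_0^1f_b(x)\,dx$.** Since $f_b(1)=0$, integration by parts gives $W_b(0)=-\int_0^1xf_b'=\int_0^1f_b=w_b$. Let $b_1\ge1$. Because $f_{b_2+2}$ vanishes at $0$ and $1$,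
$$Z_{b_1,b_2}(0)=-\int_0^1f_{b_1+1}'f_{b_2+2}=\int_0^1f_{b_1+1}f_{b_2+2}'=\int_0^1(x-1)x^2f_{b_1}'f_{b_2+2}'=\int_0^1f_{b_1}'f_{b_2+3}=-Z_{b_1-1,b_2+1}(0).$$
Also $Z_{0,b}(0)=-\int_0^1f_1'f_{b+2}=-w_{b+2}$. Hence
$$W_b(0)=w_b,\qquad Z_{b_1,b_2}(0)=(-1)^{b_1+1}w_{b_1+b_2+2}.\tag{11.3}$$

**Lemma 4.** $w_1=-\frac12$ and $w_b=-\frac{B_b}b$ for $b\ge2$.

By hand: $w_1=\int_0^1(x-1)dx=-\frac12$, $w_2=\frac14-\frac13=-\frac1{12}$, $w_3=\frac12-1+\frac12=0$.

*Proof.* The idea is to realize all $f_b$ as successive derivatives of one function of a parameter $\theta$, and to integrate that function over $x$ first.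

For $x\in(0,1]$ put $p=\frac1x-1\ge0$. For $\theta\in\mathbb R$ let $r\ge0$ solve $re^r=e^\theta pe^p$. Then $r$ is smooth in $\theta$ with $\partial_\theta r=\frac r{1+r}$. With $V=\frac1{1+r}\in(0,1]$ we get $\partial_\theta(-r)=V-1=f_1(V)$ and $\partial_\theta V=-\frac r{(1+r)^3}=(V-1)V^2$, so $\partial_\theta^k(-r)=f_k(V)$ for all $k\ge1$. These functions are continuous in $(x,\theta)$ and bounded, because $V\in(0,1]$, and $V|_{\theta=0}=x$. By dominated convergence $I(\theta)=\int_0^1\big(p-r\big)dx$ is smooth with $I^{(k)}(0)=\int_0^1f_k(x)dx=w_k$ for $k\ge1$. (The integrand is $-r(x,\theta)+r(x,0)$, bounded by $|\theta|$ since $|\partial_\theta r|\le1$.)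

Let $\theta>0$ and $\delta=r-p$. For $p>0$ the defining equation is $\log(1+\delta/p)=\theta-\delta$, i.e. $p=\frac\delta{e^{\theta-\delta}-1}$, an increasing bijection from $\delta\in(0,\theta)$ to $p\in(0,\infty)$. So $\delta$ is a decreasing function of $x$, with inverse
$$x=\frac1{1+p}=\frac{e^{\theta-\delta}-1}{e^{\theta-\delta}-1+\delta},$$
decreasing from $1$ to $0$ on $(0,\theta)$. The area under the graph of $\delta$ may be computed along the other axis. With $\eta=\theta-\delta$,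
$$-I(\theta)=\int_0^1\delta\,dx=\int_0^\theta x\,d\delta=\int_0^\theta\frac{e^\eta-1}{e^\eta-1-\eta+\theta}\,d\eta=\Big[\log(e^\eta-1-\eta+\theta)\Big]_0^\theta=\log\frac{e^\theta-1}\theta,$$
because the numerator is the derivative of the denominator. Therefore
$$-I'(\theta)=\frac{e^\theta}{e^\theta-1}-\frac1\theta=\frac12+\sum_{b\ge2}B_b\frac{\theta^{b-1}}{b!}.$$
Compare this with $I'(\theta)\sim\sum_{k\ge1}w_k\frac{\theta^{k-1}}{(k-1)!}$ as $\theta\to0^+$. $\square$

**Step 3: orders in $C_m$.** Let $m=2g-2+\epsilon$, $\epsilon\ge0$, so $-D_m=\epsilon$. In $C^{(1)}_m$ only $\lambda_i$ with $i\le g-1$ occurs, since $\lambda_g^2=0$. The degree is $m=(b-1)+g+i$, so $b=m-g-i+1\ge\epsilon$, and by (11.2) the non-constant part is $O(v^{\epsilon+1})$. In $C^{(2)}_m$ only $i_j\le h_j-1$ occurs, so $i_1+i_2\le g-2$. The degree is $m=1+g+i_1+i_2+b_1+b_2$, so $b_1+b_2\ge\epsilon-1$, and the non-constant part is $O(v^{\epsilon+2})$. Hence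
$$C_m=C_m(0)+O(v^{\epsilon+1}).\tag{11.4}$$

**Step 4: the constant term.** The term $b=1$ of $C^{(1)}$ contributes $-w_1\kappa_0\lambda_g\lambda_{m-g}=(g-1)\lambda_g\lambda_{m-g}$, as $\kappa_0=2g-2$. For odd $b\ge3$, $w_b=0$. For $b=2k$ the contribution is $-\frac{B_{2k}}{2k}\kappa_{2k-1}\lambda_g\lambda_{m-g-2k+1}$. In $C^{(2)}$, by (11.3), $Z_{b_1,b_2}(0)=(-1)^{b_1}\frac{B_{2k}}{2k}$ if $b_1+b_2=2k-2$, and $Z_{b_1,b_2}(0)=0$ if $b_1+b_2$ is odd. On the separating strata $\lambda_gc(\mathbb E)$ pulls back to $\lambda_{h_1}c(\mathbb E_{h_1})\lambda_{h_2}c(\mathbb E_{h_2})$, so by the projection formula everything except the $b=1$ term is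
$$-\sum_{k\ge1}\frac{B_{2k}}{2k}\Big[\kappa_{2k-1}+\frac12\sum_{h_1+h_2=g}\xi_*\sum_{b_1+b_2=2k-2}(-1)^{b_1}\psi_1^{b_1}\psi_2^{b_2}\Big]\lambda_g\lambda_{m-g-2k+1}.$$
The bracket is the one in (F2) without the non-separating stratum, and that stratum is killed by $\lambda_g$. Since $\frac{B_{2k}}{2k}=(2k-1)!\,\frac{B_{2k}}{(2k)!}$, the sum equals $-\lambda_g\sum_{k\ge1}(2k-1)!\,ch_{2k-1}(\mathbb E)\,\lambda_{m-g-2k+1}$. Newton's identity $\sum_{k\ge1}(-1)^{k-1}p_k\lambda_{j-k}=j\lambda_j$, with $p_k=k!\,ch_k(\mathbb E)$ and vanishing even power sums (F1), reads $\sum_k(2k-1)!\,ch_{2k-1}\lambda_{j-2k+1}=j\lambda_j$. With $j=m-g$,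
$$C_m(0)=\big((g-1)-(m-g)\big)\lambda_g\lambda_{m-g}=(2g-1-m)\,\lambda_g\lambda_{m-g}.\tag{11.5}$$

**Step 5: conclusion.** By (9.1), $A_m+B_m+C_m=0$, an identity of Laurent polynomials in $v$. If $\epsilon=0$, i.e. $m=2g-2$, then $C_m(0)=\lambda_g\lambda_{g-2}$, and the $v^0$-coefficient is $(-1)^{g-1}J_{2g-2}+\lambda_g\lambda_{g-2}=0$, that is,
$$J_{2g-2}=(-1)^g\lambda_{g-2}\lambda_g .$$
If $\epsilon\ge1$, then $C_m(0)$ does not contribute to the $v^\epsilon$-coefficient, and (10.1), (11.4) and Step 2 of Section 10 give $J_m=0$. (Consistency check: for $\epsilon\ge1$ the $v^0$-coefficient requires $C_m(0)=0$. In (11.5) the factor $2g-1-m$ vanishes for $m=2g-1$; for $m=2g$ one has $\lambda_g^2=0$, and for $m>2g$ one has $\lambda_{m-g}=0$.)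

Together with Section 10 this proves Theorem 1 and Theorem 2(1). $\blacksquare$

## 12. Lower degrees, sharpness and uniqueness

**Theorem 2(2).** The aim is to read the same coefficient when $D_m\ge1$. Let $m=2g-2+n-d$, so $d=D_m\ge1$. By (9.1) and (1.2), $G_m$ is a polynomial in $Q=1-v^{-1}$ of degree at most $d$ whose $Q^d$-coefficient is $\Omega^d$. So its $v^{-d}$-coefficient is $(-1)^d\Omega^d$. On the other side, $A_m$ contributes $(-1)^{g-1}J_m$ by (10.1), $B_m=O(v^{-d+1})$ contributes nothing, and $C_m$ has coefficients in $\mathbb Q[v]$ (by (9.2) or (11.1)), so it contributes nothing to a negative power. Hence $J_{2g-2+n-d}=(-1)^{g-1+d}\Omega^d$.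

**Theorem 2(3), genus $0$.** Take $d=1$ in part 2. The bundle $R^1\pi_*f^*\mathcal O(-1)$ has rank $0$, the sign is $(-1)^{-1+1}=1$, and $(ev_1,\dots,ev_n):\overline{\mathcal M}_{0,n}(\mathbb P^1,1)\to(\mathbb P^1)^n$ is birational. So $\int_{\overline{\mathcal M}_{0,n}}J_{n-3}=1$.

**Theorem 2(3), genus $g\ge1$.** The aim is to transfer the genus-0 value. Let $\beta=-\sum_{k\ge1}(-1)^kk!\,z^k$, so $1-\beta=\exp(-\sum\sigma_iz^i)$. The computation (8.4), with $\beta$ for $b$, gives
$$\mathbb J=\sum_l\frac1{l!}p_{l*}\prod_{j=1}^l\psi_{n+j}\beta(\psi_{n+j}).$$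
The $\lambda_g$-formula (Faber–Pandharipande, Ann. of Math. 157 (2003)) says $\int_{\overline{\mathcal M}_{g,N}}\lambda_g\prod\psi_i^{k_i}=\binom{2g-3+N}{k_1,\dots,k_N}b_g$ for $N\ge1$, while $\int_{\overline{\mathcal M}_{0,N}}\prod\psi_i^{k_i}=\binom{N-3}{k_1,\dots,k_N}$. The class $\lambda_g$ is pulled back under $p_l$. So in $\int_{\overline{\mathcal M}_{g,n}}\lambda_gJ_{2g-3+n}$ the term with $l$ extra points, a sum of multinomials with top entry $2g-3+n+l$, is $b_g$ times the corresponding term over $\overline{\mathcal M}_{0,2g+n}$. (When $n=0$, the case $N=0$ is the term $l=0$. It lies in degree $0<2g-3$ and does not contribute on either side.) Hence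
$$\int_{\overline{\mathcal M}_{g,n}}\lambda_gJ_{2g-3+n}=b_g\int_{\overline{\mathcal M}_{0,2g+n}}J_{2g+n-3}=b_g>0 .$$
So $J_{2g-3+n}\ne0$ for $g\ge1$, and likewise for $g=0$. Together with part 1 this settles $n\ge2$.

For $n\in\{0,1\}$, $g\ge1$, part 1 says $J_m=0$ for $m>2g-2+n$, and it remains to see that the classes in Theorem 1 are nonzero. This follows from two formulas of Faber–Pandharipande:
$$\int_{\overline{\mathcal M}_{g,1}}\psi_1^{g-1}\lambda_g\lambda_{g-1}=\frac1{2^{2g-1}(2g-1)!!}\frac{|B_{2g}|}{2g}\qquad\text{(Michigan Math. J. 48 (2000))},$$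
$$\int_{\overline{\mathcal M}_g}\lambda_{g-2}\lambda_{g-1}\lambda_g=\frac1{2(2g-2)!}\frac{|B_{2g-2}|}{2g-2}\frac{|B_{2g}|}{2g}\qquad\text{(Invent. Math. 139 (2000))}.$$

**Theorem 2(4).** The aim is to show that genus 1 alone determines the $s_i$ from $s_1$. On $\overline{\mathcal M}_{1,n}$, of dimension $n$, $\int\kappa_n=\int_{\overline{\mathcal M}_{1,n+1}}\psi_{n+1}^{n+1}=\frac1{24}$. The degree-$n$ part of $\exp(\sum s_i\kappa_i)$ is $s_n\kappa_n$ plus terms in $s_1,\dots,s_{n-1}$. So for $n\ge2$ its vanishing gives $\frac{s_n}{24}+P_n(s_1,\dots,s_{n-1})=0$ with a universal polynomial $P_n$, and $s_1$ determines all $s_n$. For every $c$, the numbers $s_i=c^i\sigma_i$ are a solution with $s_1=c$: the degree-$n$ part is $c^nJ_n$, and $J_n=0$ on $\overline{\mathcal M}_{1,n}$ for $n\ge2$ by part 1, since $2g-2+n=n$. Hence it is the only solution with $s_1=c$, that is, $s_i=s_1^{\,i}\sigma_i$. On $\overline{\mathcal M}_{1,1}$ we have $\kappa_1=\lambda_1\ne0$, so $s_1\kappa_1=\lambda_1$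 forces $s_1=1$ and $s_i=\sigma_i$. $\blacksquare$
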